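
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}

\title{Centralizers in the restricted nullcone\\ need not be equidimensional}


\begin{abstract}
Let $\mathcal N_1$ be the restricted nullcone of the Lie algebra $\mathfrak g$ of a reductive group in good characteristic $p$, and let $e\in\mathcal N_1$. It was conjectured that $\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1$ is equidimensional. We show that this fails for every $p\ge 5$: for $\mathrm{GL}(4p)$ when $e$ has four Jordan blocks of size $p$, and for $\mathrm{GL}((p-1)^2)$ when $e$ has $p-1$ blocks of size $p-1$, where the dimensions of two components differ by at least $\left(\frac{p-3}{2}\right)^2$. For $e$ of Jordan type $(p^a)$ we determine exactly for which $p$ and $a$ equidimensionality holds.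
\end{abstract}

\section{Introduction}

Let $k$ be an algebraically closed field of characteristic $p>0$ and let $G$ be a reductive group over $k$ with Lie algebra $\mathfrak g$. Then $\mathfrak g$ is a restricted Lie algebra, with a $p$-th power map $x\mapsto x^{[p]}$; for $G=\mathrm{GL}(n,k)$ this is the $p$-th power of matrices. The \emph{restricted nullcone} is
\[
\mathcal N_1=\{x\in\mathfrak g : x^{[p]}=0\}.
\]
For $e\in\mathfrak g$ let $\mathfrak z_{\mathfrak g}(e)=\{x\in\mathfrak g:[x,e]=0\}$. A variety is \emph{equidimensional} if all of its irreducible components have the same dimension. The characteristic is \emph{good} for $G$ if $p$ divides no coefficient of the highest root of any irreducible component of the root system, written in terms of simple roots. In type $A$ these coefficients are all $1$, so every prime is good for $\mathrm{GL}_n$ and $\mathrm{SL}_n$.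

The following conjecture is posed in \cite{Levy}.

\begin{conjecture}\label{conj}
Let $G$ be a reductive group over $k$, and suppose the characteristic of $k$ is good for $G$. Let $e\in\mathcal N_1$. Then $\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1$ is equidimensional.
\end{conjecture}

For $G=\mathrm{GL}(n,k)$ the variety in question has a concrete meaning. A pair $(e,x)$ of commuting $n\times n$ matrices with $e^p=x^p=0$ is a module structure on $k^n$ for $k[t,\xi]/(t^p,\xi^p)$, with $t$ acting as $e$ and $\xi$ as $x$. This algebra is the group algebra of $\mathbb Z/p\times\mathbb Z/p$, with group generators $1+t$ and $1+\xi$. So $\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1$ parametrizes the ways to extend a given module for the first factor $\mathbb Z/p$ to the whole group. If $e$ has Jordan type $(p^a)$, that is, $a$ blocks of size $p$, then the given module is free of rank $a$ over $R=k[t]/(t^p)$, and the variety becomes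
\[
X_{p,a}=\{x\in\mathfrak{gl}_a(R): x^p=0\}.
\]
For $a=1$ it is the linear space $tR$, of dimension $p-1$. For $a=2$ and $p$ odd we shall find two components, both of dimension $4(p-1)$. For $p=2$ all components have dimension $a^2$. In every $X_{p,a}$ the linear space $t\,\mathfrak{gl}_a(R)$, of dimension $(p-1)a^2$, is a component. The natural guess is that every component has this dimension. It turns out to be wrong.

\begin{theorem}\label{thm:main}
Let $p\ge5$, $a\ge4$, $G=\mathrm{GL}(pa,k)$, and let $e$ be nilpotent of Jordan type $(p^a)$. Then $\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1$ has an irreducible component of dimension $(p-1)a^2$ and another of dimension at least $(p-1)a^2+1$.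
\end{theorem}

In particular Conjecture~\ref{conj} is false for every $p\ge5$, already for $\mathrm{GL}(4p,k)$. The discrepancy can be large:

\begin{theorem}\label{thm:defect}
Let $p\ge5$, $G=\mathrm{GL}((p-1)^2,k)$, and let $e$ be nilpotent of Jordan type $((p-1)^{p-1})$. Then $\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1$ has two irreducible components whose dimensions differ by at least $\left(\frac{p-3}2\right)^2>0$.
\end{theorem}

For $p=5$ this is an example in $\mathrm{GL}_{16}$. For blocks of size $p$ the answer is complete: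

\begin{theorem}\label{thm:class}
Let $p$ be any prime, $a\ge1$, $G=\mathrm{GL}(pa,k)$, and let $e$ be nilpotent of Jordan type $(p^a)$. Then $\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1$ is equidimensional if and only if $p\le3$, or $p=5$ and $a\le3$, or $p\ge7$ and $a\le2$. When it is equidimensional, its dimension is $(p-1)a^2$.
\end{theorem}

Every element of $\mathcal N_1(\mathfrak{gl}_n)$ is nilpotent, hence has trace $0$. So $\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1$ is the same variety for $\mathrm{GL}_n$ and $\mathrm{SL}_n$, and all three theorems hold for $\mathrm{SL}_n$ as well. The case $p=3$ of Conjecture~\ref{conj} with arbitrary $e$ is not settled here.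

\paragraph{The idea.} Elements of $t\,\mathfrak{gl}_a(R)$ satisfy $x^p=0$ because they are divisible by $t$. Other solutions come from matrices that are not divisible by $t$ but become so after conjugation by a block diagonal matrix: $x=t\,gzg^{-1}$ with $g=\operatorname{diag}(1,t^{-1})$ (in blocks) and $z$ integral. Then $x^p=t^pgz^pg^{-1}$ vanishes modulo $t^p$ except in the lower left block, where a factor $t^{-1}$ is lost. The space of such $x$ has the same dimension as $t\,\mathfrak{gl}_a(R)$. Killing the remaining block imposes some equations on $z$; letting the block decomposition vary gains exactly as many parameters. So one expects a draw. But the condition on $z$ involves only $z^p$, and the $p$-th power map is very degenerate: if the size of the matrices is at most $p$, it sends scalar plus nilpotent to scalar. For $4\times4$ matrices and $p\ge5$ this makes the cost $3$ and the gain $4$.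

\paragraph{Plan.} Section~\ref{sec:tools} sets up the dimension counts and Section~\ref{sec:A} shows that $t\,\mathfrak{gl}_a(R)$ is a component. Section~\ref{sec:W} carries out the idea above and proves Theorem~\ref{thm:main}, and Section~\ref{sec:defect} proves Theorem~\ref{thm:defect}. Sections~\ref{sec:small}--\ref{sec:three} treat the remaining pairs $(p,a)$; Theorem~\ref{thm:class} is assembled at the end of Section~\ref{sec:three}.

\section{Matrices over a truncated polynomial ring}\label{sec:tools}

\subsection{Reformulation}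
Let $1\le r\le p$ and $a\ge1$, put $R=k[t]/(t^r)$, and let $e$ be multiplication by $t$ on $V=R^a$. As a $k$-linear map, $e$ has Jordan type $(r^a)$, and $e^p=0$. A $k$-endomorphism of $V$ commutes with $e$ exactly when it is $R$-linear, so $\mathfrak z_{\mathfrak{gl}(V)}(e)=\mathfrak{gl}_a(R)$, an affine space of dimension $ra^2$, and
\[
\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1=X_{r,a}:=\{x\in\mathfrak{gl}_a(R):x^p=0\}.
\]
We write $X$ for $X_{r,a}$ when $r$ and $a$ are fixed, $x=\sum_{i<r}x_it^i$ with $x_i\in\mathfrak{gl}_a(k)$, and use the same notation for elements of $R$. Let $v$ denote the $t$-adic order. The connected group $\mathrm{GL}_a(R)$, of dimension $ra^2$, acts on $X$ by conjugation; it contains $\mathrm{GL}_a(k)$.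

If $x$ and $s$ commute then $(x+s)^p=x^p+s^p$. For $s\in R$ we have $s^p=s_0^p$ because $t^p=0$; in particular $s^p=0$ for $s\in tR$. If $x\in X$, then $x_0^p=0$, so $x_0$ is nilpotent and $\operatorname{tr}x\in tR$.

\subsection{Counting dimensions}
The dimension of a constructible set is that of its closure. If a variety is a finite union of irreducible constructible subsets all of dimension $D$, then it is equidimensional of dimension $D$: each component is the closure of one of the subsets.

We shall often find solutions in a special position and then move them by a group.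

\begin{lemma}\label{lem:sweep}
Let a connected algebraic group $\Gamma$ act on a variety $X'$, let $\varphi:X'\to Y$ be a $\Gamma$-equivariant morphism to a homogeneous $\Gamma$-variety, and let $y\in Y$.
\begin{enumerate}
\item[(a)] If $P\subset\varphi^{-1}(y)$ is nonempty, irreducible and constructible, then $\Gamma P$ is irreducible and constructible, and $\dim\Gamma P\ge\dim Y+\dim P$.
\item[(b)] If $\varphi^{-1}(y)$ is a finite union of nonempty irreducible constructible sets $P_j$, all of dimension $f$, then $X'$ is the union of the irreducible constructible sets $\Gamma P_j$, all of dimension $\dim Y+f$.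
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $\Gamma P$ is the image of $\Gamma\times P\to X'$, $(g,x)\mapsto gx$. If $gx=x'$ with $x'$ fixed, then $gy=\varphi(x')$, so $g$ lies in a coset of the stabilizer $\Gamma_y$, and $x=g^{-1}x'$ is determined by $g$. So fibers have dimension at most $\dim\Gamma_y=\dim\Gamma-\dim Y$.

(b) Since $Y$ is homogeneous, the $\Gamma P_j$ cover $X'$, and all fibers of $\varphi$ are translates of $\varphi^{-1}(y)$. Hence $\dim X'\le\dim Y+f$, and (a) gives the reverse inequality for each $\Gamma P_j$.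
\end{proof}

The second tool describes matrices $x$ whose reduction $x_0$ is a single nilpotent Jordan block. After subtraction of a scalar they are determined, up to conjugation, by a characteristic polynomial.

\begin{lemma}\label{lem:regular}
Let $p\nmid a$, and let $M$ be the set of $x\in\mathfrak{gl}_a(R)$ with $x_0$ regular nilpotent. For $x\in M$ put $s=\operatorname{tr}(x)/a$, $y=x-s$, and let $f$ be the characteristic polynomial of $y$. Then:
\begin{enumerate}
\item[(a)] $s\in tR$, $\operatorname{tr} y=0$ and $f\equiv T^a$ modulo $t$; the elements $1,y,\dots,y^{a-1}$ are $R$-linearly independent.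
\item[(b)] Let $C$ be an irreducible constructible set of pairs $(s,f)$ with $s\in tR$ and $f\in R[T]$ monic of degree $a$ with zero $T^{a-1}$-coefficient and $f\equiv T^a$ modulo $t$. The set of $x\in M$ whose pair $(s,f)$ lies in $C$ is irreducible and constructible, of dimension $ra^2-ra+\dim C$.
\item[(c)] $x\in M$ lies in $X_{r,a}$ if and only if $y^p=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\operatorname{tr}x_0=0$ we have $s\in tR$; so $y_0=x_0$, $f\equiv T^a$, and $\operatorname{tr}y=0$ by the choice of $s$. Let $w\in k^a$ be a cyclic vector of $y_0$. The determinant of $(w,yw,\dots,y^{a-1}w)$ is nonzero modulo $t$, hence a unit, so these vectors form an $R$-basis of $R^a$. This gives the independence in (a). In this basis $y$ is the companion matrix of $f$, by Cayley--Hamilton. An $R$-endomorphism commuting with $y$ is determined by its value at $w$, so the commutant of $y$ is $R[y]$, free of rank $a$ over $R$.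

Conversely, the companion matrix $c(f)$ of a polynomial $f$ as in (b) has trace $0$, and its reduction is regular nilpotent. So the set in (b) is the image of $\mathrm{GL}_a(R)\times C$ under $(g,(s,f))\mapsto s+g\,c(f)g^{-1}$. Here $x$ determines $(s,f)$, and the elements $g$ with the same image form a coset of the centralizer of $c(f)$ in $\mathrm{GL}_a(R)$, which is $R[c(f)]^\times$, open in $R[c(f)]$ and so of dimension $ra$. This proves (b). For (c), $x^p=s^p+y^p=y^p$.
\end{proof}

\section{The component $t\,\mathfrak{gl}_a(R)$}\label{sec:A}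

\begin{lemma}\label{lem:A}
Let $r=p$. For every $p$ and $a$ the linear space $\mathcal A:=t\,\mathfrak{gl}_a(R)$ is an irreducible component of $X_{p,a}$. Its dimension is $(p-1)a^2$.
\end{lemma}

Clearly $\mathcal A\subset X$, since $(ty)^p=t^py^p=0$, and $\mathcal A$ is closed and irreducible of the stated dimension. We must show that elements of $X$ close to a general element of $\mathcal A$ are divisible by $t$. The point is that $x^p$, computed before truncation, has a coefficient of $t^p$ which near such elements has distinct eigenvalues, and this forces integrality of $t^{-1}x$.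

\begin{proof}
For $x\in X$ let $\tilde x=\sum_{i<p}x_it^i\in\mathfrak{gl}_a(k[t])$. Then $\tilde x^p\in t^p\mathfrak{gl}_a(k[t])$. Let $\omega(x)\in\mathfrak{gl}_a(k)$ be the coefficient of $t^p$ in $\tilde x^p$; it is a polynomial function of $x$. Let $U\subset X$ be the open subset where $\omega(x)$ has $a$ distinct eigenvalues. If $z_0\in\mathfrak{gl}_a(k)$ is diagonal with distinct entries, then $\omega(tz_0)=z_0^p$ has distinct eigenvalues, so $tz_0\in U\cap\mathcal A$.

Let $x\in U$ and $Z=t^{-1}\tilde x\in\mathfrak{gl}_a(k((t)))$. Then $Z^p=t^{-p}\tilde x^p$ has entries in $k[[t]]$ and reduces to $\omega(x)$ modulo $t$. By Hensel's lemma its characteristic polynomial has $a$ roots $w_i\in k[[t]]$ that are distinct modulo $t$. The Lagrange projectors $\prod_{j\ne i}(Z^p-w_j)/(w_i-w_j)$ are defined over $k[[t]]$, so $k[[t]]^a=\bigoplus k[[t]]v_i$ with $Z^pv_i=w_iv_i$. As $Z$ commutes with $Z^p$, it preserves each eigenline over $k((t))$: $Zv_i=\zeta_iv_i$ with $\zeta_i\in k((t))$. Now $\zeta_i^p=w_i\in k[[t]]$ implies $\zeta_i\in k[[t]]$. So $Z\in\mathfrak{gl}_a(k[[t]])$,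 that is, $x_0=0$ and $x\in\mathcal A$. Thus $U\subset\mathcal A$.

Let $\mathcal T\supset\mathcal A$ be an irreducible component of $X$. Then $U\cap \mathcal T$ is nonempty and open in $\mathcal T$, hence dense, and it is contained in the closed set $\mathcal A$. So $\mathcal T=\mathcal A$.
\end{proof}

\section{A twisted family and the proof of Theorem~\ref{thm:main}}\label{sec:W}

\subsection{The family $W$}
Let $3\le r\le p$ and $1\le u\le a/2$. We use block decompositions of sizes $(a-u,u)$ and put $F=k^{a-u}\oplus0$, $E=0\oplus k^u$ in $k^a$. Let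
\[
W=\left\{x=\begin{pmatrix}tA&t^2B\\ C&tD\end{pmatrix}\right\}\subset\mathfrak{gl}_a(R),
\qquad
\bar z(x)=\begin{pmatrix}A_0&B_0\\C_0&D_0\end{pmatrix}\in\mathfrak{gl}_a(k).
\]
The entries of $\bar z(x)$ are the coefficients of $t,t^2,1,t$ in the respective blocks of $x$; as $r\ge3$, these are independent coordinates on $W$. The codimension of $W$ in $\mathfrak{gl}_a(R)$ is
\[
(a-u)^2+2u(a-u)+u^2=a^2,
\]
the same as that of $t\,\mathfrak{gl}_a(R)$.

\begin{lemma}\label{lem:W}
If $r\le p-1$, then $W\subset X_{r,a}$. If $r=p$, then $x\in W$ lies in $X_{p,a}$ if and only if $\bar z(x)^pF\subset F$.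
\end{lemma}

\begin{proof}
Lift $A,B,C,D$ to matrices over $k[t]$, and put $z=\begin{pmatrix}A&B\\C&D\end{pmatrix}$ and $g=\operatorname{diag}(1,t^{-1})$ in block form. The resulting lift of $x$ is $t\,gzg^{-1}$. If $z^p=\begin{pmatrix}A'&B'\\C'&D'\end{pmatrix}$, the $p$-th power of the lift is
\[
t^pgz^pg^{-1}=\begin{pmatrix}t^pA'&t^{p+1}B'\\t^{p-1}C'&t^pD'\end{pmatrix}.
\]
This vanishes modulo $t^{p-1}$. It vanishes modulo $t^p$ if and only if $C'\equiv0$ modulo $t$. Since $z$ reduces to $\bar z(x)$ modulo $t$, this says that the lower left block of $\bar z(x)^p$ is zero, i.e.\ that $\bar z(x)^p$ preserves $F$.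
\end{proof}

For $x\in W$ the reduction $x_0$ has only the block $C_0$, so $\operatorname{im}x_0\subset E$. If $\operatorname{rk}C_0=u$, then $x$ remembers $E=\operatorname{im}x_0$, and moving $E$ in the Grassmannian gives $u(a-u)$ new parameters:

\begin{lemma}\label{lem:gain}
Let $W'\subset W\cap X_{r,a}$ be irreducible and constructible, containing a point with $\operatorname{rk}C_0=u$. Then $\dim X_{r,a}\ge\dim W'+u(a-u)$.
\end{lemma}

\begin{proof}
Let $P\subset W'$ be the open dense subset where $\operatorname{rk}C_0=u$. Apply Lemma~\ref{lem:sweep}(a) to $\Gamma=\mathrm{GL}_a(k)$, $X'=\{x\in X_{r,a}:\operatorname{rk}x_0=u\}$, and $\varphi(x)=\operatorname{im}x_0$, a morphism from $X'$ to the Grassmannian of $u$-dimensional subspaces of $k^a$, with $y=E$.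
\end{proof}

\subsection{Cost against gain}
Let $r=p$. The condition $\bar z^pF\subset F$ consists of $u(a-u)$ equations on $\bar z\in\mathfrak{gl}_a(k)$. If they cost $u(a-u)$ dimensions, this exactly cancels the gain of Lemma~\ref{lem:gain}, and one reaches the dimension $(p-1)a^2$ of $\mathcal A$. To exceed it by this method we need an irreducible set of solutions $\bar z$ of codimension less than $u(a-u)$, containing a point with $\operatorname{rk}C_0=u$.

For $a=2$, $u=1$ and $p$ odd, write $\bar z=\sigma+\eta$ with $\sigma\in k$, $\operatorname{tr}\eta=0$, $\eta^2=\delta\in k$. Then $\bar z^p=\sigma^p+\delta^{(p-1)/2}\eta$, so $\bar z^pF\subset F$ means $C_0=0$ or $\delta=0$. We need $C_0\ne0$, so the relevant case is $\delta=0$: here $\bar z$ is scalar plus nilpotent, and the cost and the gain are both $1$. This is a draw.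

But the solutions just found generalize. If $a\le p$ and $\bar z=\sigma+\nu$ with $\sigma$ scalar and $\nu$ nilpotent, then $\nu^p=0$ and $\bar z^p=\sigma^p$ is scalar, so it preserves \emph{every} subspace $F$. The nilpotent cone has codimension $a$ in $\mathfrak{gl}_a(k)$, so these $\bar z$ have codimension $a-1$, whatever $u$ is. The net gain is
\[
u(a-u)-(a-1)=(u-1)(a-u-1),
\]
which is positive as soon as $u\ge2$ and $a-u\ge2$. The first case is $a=4$, $u=2$.

\subsection{Four blocks}
\begin{proposition}\label{prop:four}
If $p\ge5$, then $\dim X_{p,4}\ge16(p-1)+1$.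
\end{proposition}

\begin{proof}
Take $r=p$, $a=4$, $u=2$. Let $S=\{\sigma+\nu:\sigma\in k,\ \nu\in\mathfrak{gl}_4(k)\text{ nilpotent}\}$. The nilpotent cone of $\mathfrak{gl}_4$ is irreducible of dimension $12$, and $\sigma$ is the only eigenvalue of $\sigma+\nu$, so $S$ is irreducible and constructible of dimension $13$, hence of codimension $3$. Since $p\ge5$, $\nu^4=0$ gives $\nu^p=0$, so $(\sigma+\nu)^p=\sigma^p$ preserves $F$. By Lemma~\ref{lem:W},
\[
W'=\{x\in W:\bar z(x)\in S\}\subset X_{p,4}.
\]
As $\bar z$ is a surjective linear map on $W$, the set $W'$ is a product of $S$ with an affine space; it is irreducible of dimension $\dim W-3=16(p-1)-3$. It contains the point $\begin{pmatrix}0&0\\1&0\end{pmatrix}$ (with $2\times2$ blocks), for which $\operatorname{rk}C_0=2$. By Lemma~\ref{lem:gain}, $\dim X_{p,4}\ge16(p-1)-3+4$.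
\end{proof}

Together with Lemma~\ref{lem:A} this proves Theorem~\ref{thm:main} for $a=4$, and so disproves Conjecture~\ref{conj} for $\mathrm{GL}(4p,k)$ and $\mathrm{SL}(4p,k)$ for every $p\ge5$.

\subsection{Any number of blocks}
For $a>p$ nilpotent matrices need not satisfy $\nu^p=0$, so we ask for scalar plus nilpotent only on a $4$-dimensional subspace, which meets $F$ in dimension $2$, and put the rest inside $F$, where it is harmless.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:A} there is a component of dimension $(p-1)a^2$, so it suffices to show $\dim X_{p,a}\ge(p-1)a^2+1$. By Proposition~\ref{prop:four} we may assume $a\ge5$. Let $r=p$ and $u=2$. Let $f_1,\dots,f_{a-2}$ be the standard basis of $F$ and $g_1,g_2$ that of $E$. Put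
\[
K=\langle f_1,f_2,g_1,g_2\rangle,\qquad K'=\langle f_3,\dots,f_{a-2}\rangle\subset F,\qquad H=\mathrm{Stab}_{\mathrm{GL}_a(k)}(F).
\]
Let $S\subset\mathfrak{gl}_a(k)$ be the set of all
\[
\theta(q,\sigma,\nu,\delta)=q\bigl((\sigma+\nu)|_K\oplus\delta|_{K'}\bigr)q^{-1},
\]
where $q\in H$, $\nu\in\mathfrak{gl}(K)$ is nilpotent, and $(\sigma,\delta)\in k\times\mathfrak{gl}(K')$ with $\sigma$ not an eigenvalue of $\delta$. The last condition ensures that $qK$ and $qK'$ can be recovered from $\theta(q,\sigma,\nu,\delta)$ and $\sigma$. The source of $\theta$ is irreducible: $H$ is open in a linear space, the nilpotent cone of $\mathfrak{gl}(K)$ is irreducible of dimension $12$, and the pairs $(\sigma,\delta)$ form an open subset of $k\times\mathfrak{gl}(K')$. So $S$ is irreducible and constructible.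

\emph{The condition of Lemma~\ref{lem:W} holds on $S$.} As $p\ge5$, we have $\nu^p=0$, so $z=\theta(q,\sigma,\nu,\delta)$ satisfies $z^p=q(\sigma^p\oplus\delta^p)q^{-1}$. This preserves $q\bigl((F\cap K)\oplus K'\bigr)=qF=F$.

\emph{The dimension of $S$.} Consider the fiber of $\theta$ over $z\in S$. The scalar $\sigma$ is one of the finitely many eigenvalues of $z$. Given $\sigma$, the space $qK$ is the generalized $\sigma$-eigenspace of $z$, and $qK'$ is the sum of the other generalized eigenspaces. So $q$ lies in a coset of
\[
\{q\in H:qK=K,\ qK'=K'\},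
\]
and $q$ determines $\nu$ and $\delta$. This group is the product of the stabilizer of the plane $F\cap K$ in $\mathrm{GL}(K)$ and of $\mathrm{GL}(K')$; its dimension is $12+(a-4)^2$. Since $\dim H=a^2-2(a-2)$, we get
\[
\dim S\ge\bigl[a^2-2a+4+1+12+(a-4)^2\bigr]-\bigl[12+(a-4)^2\bigr]=a^2-2a+5 .
\]

\emph{Rank.} With $q=1$, $\sigma=0$, any invertible $\delta$, and $\nu:f_1\mapsto g_1$, $f_2\mapsto g_2$, $g_i\mapsto0$, we get an element of $S$ whose lower left block has rank $2$.

\smallskip
Hence $W'=\{x\in W:\bar z(x)\in S\}$ is irreducible, constructible, contained in $X_{p,a}$, and of dimension at least $(p-1)a^2-(2a-5)$, and it contains a point with $\operatorname{rk}C_0=2$. By Lemma~\ref{lem:gain},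
\[
\dim X_{p,a}\ge(p-1)a^2-(2a-5)+2(a-2)=(p-1)a^2+1.\qedhere
\]
\end{proof}

\section{Blocks of size $p-1$: proof of Theorem~\ref{thm:defect}}\label{sec:defect}

If $r=p-1$, the remaining condition in Lemma~\ref{lem:W} disappears: the gain $u(a-u)$ comes free of charge. With $a=p-1$ there is also a component that is easy to control, the closure of the set of $x$ with $x_0$ regular nilpotent, because $p=a+1$ lets us compute $y^p$ from a single use of Cayley--Hamilton.

\begin{proof}[Proof of Theorem~\ref{thm:defect}]
Let $r=a=p-1=2m$ with $m\ge2$, and $X=X_{r,a}$.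

\emph{A small component.} Let $\mathcal O=\{x\in X:x_0^{a-1}\ne0\}$, an open subset of $X$. For $x\in X$ the matrix $x_0$ is nilpotent, so $\mathcal O$ is the set of $x\in X$ with $x_0$ regular nilpotent. As $a=-1\ne0$ in $k$, Lemma~\ref{lem:regular} applies. Let $x=s+y\in\mathcal O$ as there, so that $y^p=0$. By Cayley--Hamilton $y^a=c_2y^{a-2}+\dots+c_a$ for some $c_i\in R$, so
\[
0=y^p=y^{a+1}=c_2y^{a-1}+c_3y^{a-2}+\dots+c_ay .
\]
Since $1,y,\dots,y^{a-1}$ are $R$-independent, all $c_i$ vanish, i.e.\ $f=T^a$. Conversely, if $x\in M$ has $f=T^a$, then $y^a=0$, so $y^p=0$ and $x\in\mathcal O$. Hence $\mathcal O$ is the set of Lemma~\ref{lem:regular}(b) for $C=tR\times\{T^a\}$. It is irreducible of dimension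
\[
ra^2-ra+(r-1)=ra^2-4m^2+2m-1 .
\]
Being open and irreducible in $X$, it has as its closure an irreducible component of $X$ of this dimension.

\emph{A large component.} Take $u=m$ and note $r\ge4$. By Lemma~\ref{lem:W}, $W\subset X$. Applying Lemma~\ref{lem:gain} with $W'=W$ gives
\[
\dim X\ge ra^2-a^2+m^2=ra^2-3m^2 .
\]
So some component has at least this dimension. The difference of the two dimensions is at least $m^2-2m+1=(m-1)^2=\left(\frac{p-3}2\right)^2$.
\end{proof}

\section{Blocks of size $p$: few blocks, and $p=2$}\label{sec:small}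

From now on $r=p$ and $R=k[t]/(t^p)$. By Theorem~\ref{thm:main}, it remains to treat $a\le3$ for $p\ge5$, and all $a$ for $p=2,3$.

\begin{proposition}\label{prop:a12}
\textup{(a)} $X_{p,1}=tR$ is irreducible of dimension $p-1$. \textup{(b)} If $p\ge3$, then $X_{p,2}$ is equidimensional of dimension $4(p-1)$.
\end{proposition}

\begin{proof}
(a) For $x\in R$ we have $x^p=x_0^p$.

(b) The locus $x_0=0$ is $\mathcal A=t\,\mathfrak{gl}_2(R)$, of dimension $4(p-1)$. Otherwise $x_0$ is regular nilpotent. Write $x=s+y$ as in Lemma~\ref{lem:regular}; then $y^2=d$ with $d\in tR$, and $y^p=d^{(p-1)/2}y$. Some entry of $y$ is a unit, so $y^p=0$ if and only if $d^{(p-1)/2}=0$, i.e.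
\[
v(d)\ge\frac{2p}{p-1}=2+\frac2{p-1}.
\]
As $0<\frac2{p-1}\le1$, this means $d\in t^3R$. By Lemma~\ref{lem:regular}(b),(c) this locus is irreducible of dimension $4p-2p+(p-1)+(p-3)=4(p-1)$.
\end{proof}

\begin{proposition}\label{prop:two}
If $p=2$, then $X_{2,a}$ is equidimensional of dimension $a^2$ for every $a$.
\end{proposition}

\begin{proof}
For $x=x_0+x_1t$ the equation $x^2=0$ says $x_0^2=0$ and $x_0x_1+x_1x_0=0$; in characteristic $2$ the latter is $[x_0,x_1]=0$. There are finitely many orbits $O$ of matrices with $x_0^2=0$. By Lemma~\ref{lem:sweep}(b), applied to $\Gamma=\mathrm{GL}_a(k)$ and $x\mapsto x_0\in O$, with fiber the linear space $\mathfrak z(x_0)$, the locus over $O$ is irreducible of dimension $\dim O+\dim\mathfrak z(x_0)=a^2$.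
\end{proof}

For $a=3$ only $u=1$ is allowed in Section~\ref{sec:W}, and scalar plus nilpotent gives no net gain. For $p\ge7$, however, regular nilpotent $x_0$ already gives too large a locus.

\begin{proposition}\label{prop:a3}
If $p\ge7$, then $\dim X_{p,3}\ge9(p-1)+1$, and $X_{p,3}$ is not equidimensional.
\end{proposition}

\begin{proof}
Consider $x=s+y$ as in Lemma~\ref{lem:regular} with $a=3$ and $y^3=by+c$, where $v(b)\ge3$ and $v(c)\ge4$. By Lemma~\ref{lem:regular}(b) these $x$ form a set of dimension
\[
9p-3p+(p-1)+(p-3)+(p-4)=9p-8 .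
\]
We show that it lies in $X_{p,3}$, i.e.\ that $y^p=0$. Repeated use of $y^3=by+c$ gives $y^p=\alpha y^2+\beta y+\gamma$, where $\alpha,\beta,\gamma$ are polynomials in $b$ and $c$. If $y,b,c$ have weights $1,2,3$, the relation is homogeneous, so $\alpha,\beta,\gamma$ are homogeneous of weights $p-2,p-1,p$. Let $b^ic^j$ be a monomial of weight $w=2i+3j\ge p-2\ge5$. Then $i+j\ge2$, since a single factor has weight at most $3$; and its order is at least
\[
3i+4j=w+(i+j)\ge(p-2)+2=p .
\]
So $\alpha=\beta=\gamma=0$ in $R$, and $y^p=0$. Hence $\dim X_{p,3}\ge9p-8$, while Lemma~\ref{lem:A} gives a component of dimension $9p-9$.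
\end{proof}

For $p=5$ this breaks down: $\alpha$ has weight $3$ and is equal to $c$, which would be allowed order $4<5$. Indeed the answer is then different.

\section{Three blocks of size five}\label{sec:five}

\begin{proposition}\label{prop:five}
$X_{5,3}$ is equidimensional of dimension $36$.
\end{proposition}

Let $p=5$, $a=3$, $R=k[t]/(t^5)$, $X=X_{5,3}$. A nilpotent $x_0\in\mathfrak{gl}_3(k)$ is $0$, or regular, or conjugate to $\epsilon=E_{12}$. We show that the locus over each of these three orbits is a finite union of irreducible constructible sets of dimension $36$. For $x_0=0$ we have the locus $\mathcal A$ of dimension $4\cdot9=36$.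

\subsection{Regular $x_0$}
Write $x=s+y$ as in Lemma~\ref{lem:regular}, with $y^3=by+c$. Then $y^4=by^2+cy$ and
\begin{equation}\label{eq:y5}
y^5=cy^2+b^2y+bc .
\end{equation}
As $1,y,y^2$ are $R$-independent, $y^5=0$ if and only if $c=0$ and $b^2=0$, i.e.\ $c=0$ and $b\in t^3R$. By Lemma~\ref{lem:regular}(b),(c) this locus is irreducible of dimension $45-15+4+2=36$.

\subsection{A normal form over $\epsilon$}
Let $O$ be the orbit of $\epsilon$. It has dimension $4$. We have
\[
[\mathfrak{gl}_3,\epsilon]=\langle E_{22}-E_{11},E_{12},E_{13},E_{32}\rangle,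
\]
and a complement of this space in $\mathfrak{gl}_3(k)$ is
\[
\Sigma=\langle I,\operatorname{diag}(1,1,-2),E_{21},E_{23},E_{31}\rangle ,
\]
because $I,\operatorname{diag}(1,1,-2),E_{22}-E_{11}$ span the diagonal matrices ($2$ and $3$ are invertible). Let $\mathfrak h$ be a complement of $\mathfrak z(\epsilon)$ in $\mathfrak{gl}_3(k)$; it has dimension $4$, and $h\mapsto[h,\epsilon]$ maps it isomorphically onto $[\mathfrak{gl}_3,\epsilon]$. We use conjugation to remove from $x$ everything in the directions $[\mathfrak{gl}_3,\epsilon]$. Consider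
\[
(h_1,\dots,h_4,\tau)\mapsto g(\epsilon+\tau)g^{-1},\qquad g=(1+th_1)\cdots(1+t^4h_4),\quad h_i\in\mathfrak h,\ \tau\in t\Sigma\otimes R .
\]
The coefficient of $t^i$ in the image is $\tau_i+[h_i,\epsilon]$ plus a polynomial in the $h_j,\tau_j$ with $j<i$: the factors $1+t^jh_j$ with $j>i$ do not contribute, and $h_i$ meets only the constant term $\epsilon$. Since $(h,\tau)\mapsto[h,\epsilon]+\tau$ is an isomorphism $\mathfrak h\oplus\Sigma\to\mathfrak{gl}_3(k)$, we can solve for $h_i,\tau_i$ successively. So the map is an isomorphism onto $\{x:x_0=\epsilon\}$, and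
\[
\{x\in X:x_0=\epsilon\}\cong\mathfrak h^4\times Q,
\]
where $Q$ is the set of $\tau$ with $(\epsilon+\tau)^5=0$. Writing $\epsilon+\tau=s+y$, where $s\in tR$ is the coefficient of $I$ in $\tau$, we have $(s+y)^5=y^5$. So $Q$ is the set of $(s,\pi,q,\beta,\gamma)\in(tR)^5$, a subset of $k^{20}$, with $y^5=0$ for
\[
y=\begin{pmatrix}\pi&1&0\\q&\pi&\beta\\\gamma&0&-2\pi\end{pmatrix},\qquad
y^2=\begin{pmatrix}\pi^2+q&2\pi&\beta\\2\pi q+\beta\gamma&q+\pi^2&-\pi\beta\\-\pi\gamma&\gamma&4\pi^2\end{pmatrix}.
\]
Here $\operatorname{tr}y=0$ and $y^3=by+c$ with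
\[
b=\tfrac12\operatorname{tr}(y^2)=q+3\pi^2,\qquad c=\det y=2\pi(q-\pi^2)+\beta\gamma .
\]

\subsection{The equations of $Q$}
Formula \eqref{eq:y5} holds here too, since it uses only $y^3=by+c$. We set its entries to zero.
\begin{itemize}
\item $(1,2)$: $b^2+2\pi c=0$. We substitute $b^2=-2\pi c$ in the others.
\item $(1,3)$ and $(3,2)$: $\beta c=0$ and $\gamma c=0$.
\item $(1,1)$ and $(2,2)$: $c(q+\pi^2)-2\pi^2c+c(q+3\pi^2)=2c(q+\pi^2)=0$.
\item $(3,3)$: $4\pi^2c+4\pi^2c+c(q+3\pi^2)=c(q+11\pi^2)=c(q+\pi^2)=0$.
\item $(2,1)$: $c(2\pi q+\beta\gamma)-2\pi cq=c\beta\gamma=0$, which follows from $\beta c=0$.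
\item $(2,3)$ and $(3,1)$: $-3\pi c\beta=0$ and $-3\pi c\gamma=0$, which also follow.
\end{itemize}
In characteristic $5$,
\[
b^2+2\pi c=(q^2+6\pi^2q+9\pi^4)+(4\pi^2q-4\pi^4+2\pi\beta\gamma)=q^2+10\pi^2q+5\pi^4+2\pi\beta\gamma=q^2+2\pi\beta\gamma .
\]
So $Q$ is given by
\[
q^2+2\pi\beta\gamma=0,\qquad\beta c=\gamma c=0,\qquad c(q+\pi^2)=0\qquad\text{in }k[t]/(t^5).
\]

All variables have order at least $1$. The $t^2$-coefficient of the first equation is $q_1^2$, so $q_1=0$. Then $2\pi(q-\pi^2)$ has order at least $3$, so $c_2=\beta_1\gamma_1$, and the $t^3$-coefficient of $\beta c$ is $\beta_1^2\gamma_1$. Hence $\beta_1\gamma_1=0$ and $v(c)\ge3$. As $v(q+\pi^2)\ge2$, the equation $c(q+\pi^2)=0$ is now automatic. With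
\[
\kappa=\beta_1\gamma_2+\beta_2\gamma_1,\qquad c_3=2\pi_1(q_2-\pi_1^2)+\kappa,
\]
only $t^4$-coefficients remain (the $t^3$-coefficient of the first equation is $2q_1q_2+2\pi_1\beta_1\gamma_1=0$), and the conditions are exactly
\[
q_1=0,\qquad\beta_1\gamma_1=0,\qquad\beta_1c_3=\gamma_1c_3=0,\qquad q_2^2+2\pi_1\kappa=0 .
\]
There are three cases.
\begin{enumerate}
\item[(i)] $\beta_1=\gamma_1=0$. Then $\kappa=0$, so $q_2=0$. This is a linear space, given by $q_1=q_2=\beta_1=\gamma_1=0$, of dimension $20-4=16$.
\item[(ii)] $\beta_1\ne0$, $\gamma_1=0$. Then $c_3=0$, i.e.\ $\beta_1\gamma_2=\kappa=-2\pi_1(q_2-\pi_1^2)$, and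
\[
q_2^2+2\pi_1\kappa=q_2^2-4\pi_1^2q_2+4\pi_1^4=(q_2-2\pi_1^2)^2 .
\]
So $q_2=2\pi_1^2$ and $\gamma_2=-2\pi_1^3/\beta_1$. The four coordinates $q_1,\gamma_1,q_2,\gamma_2$ are functions of the others, which are free apart from $\beta_1\ne0$; this piece is irreducible of dimension $16$.
\item[(iii)] $\gamma_1\ne0$, $\beta_1=0$. The conditions are symmetric in $\beta$ and $\gamma$, so this piece too is irreducible of dimension $16$.
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:five}]
By (i)--(iii), $\{x\in X:x_0=\epsilon\}$ is a finite union of irreducible constructible sets of dimension $16+16=32$. By Lemma~\ref{lem:sweep}(b), applied to $\mathrm{GL}_3(k)$ and $x\mapsto x_0\in O$, the locus $\{x\in X:x_0\in O\}$ is a finite union of irreducible constructible sets of dimension $4+32=36$. The loci over $0$ and over the regular orbit are irreducible of dimension $36$.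
\end{proof}

\section{Characteristic three}\label{sec:three}

\begin{proposition}\label{prop:three}
If $p=3$, then $X_{3,a}$ is equidimensional of dimension $2a^2$ for every $a$.
\end{proposition}

Here $R=k[t]/(t^3)$. An element $x\in X_{3,a}$ makes $R^a$ a module over the group algebra $k[t,\xi]/(t^3,\xi^3)$ of $\mathbb Z/3\times\mathbb Z/3$, with $\xi$ acting as $x$. We first treat those $x$ with $x_0^2=0$, where the equations can be solved by hand, and then split off free summands to reduce to this case. For $b\ge0$ let
\[
X'_b=\{x\in X_{3,b}:x_0^2=0\};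
\]
for $b=0$ this is a point.

\begin{lemma}\label{lem:Xprime}
$X'_b$ is equidimensional of dimension $2b^2$.
\end{lemma}

\begin{proof}
There are finitely many orbits of $x_0\in\mathfrak{gl}_b(k)$ with $x_0^2=0$. Fix $x_0$ of type $(2^m,1^c)$, $2m+c=b$. Decompose $k^b=L\oplus N\oplus L'$ with $\dim L=\dim L'=m$, $\dim N=c$, where $x_0$ is zero on $L\oplus N$ and maps $L'$ isomorphically to $L$; we identify $L'$ with $L$ by this isomorphism. As $x_0^2=0$, the equation $x^3=0$ reads
\[
x_0x_1x_0=0,\qquad x_0x_2x_0+x_0x_1^2+x_1x_0x_1+x_1^2x_0=0 .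
\]
The first says that the block $L'\leftarrow L$ of $x_1$ vanishes. In the order $L,N,L'$ write
\[
x_0=\begin{pmatrix}0&0&1\\0&0&0\\0&0&0\end{pmatrix},\qquad
x_1=\begin{pmatrix}A&B&C\\U&D&M\\0&Y&Z\end{pmatrix},
\]
and let $\Delta$ be the $L'\leftarrow L$ block of $x_2$. Left multiplication by $x_0$ moves the last block row to the first, and right multiplication by $x_0$ moves the first block column to the last; all other block rows or columns become zero. So $x_0x_2x_0$ has the single block $\Delta$ in the upper right corner, and
\begin{align*}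
x_0x_1^2&=\begin{pmatrix}YU&YD+ZY&YM+Z^2\\0&0&0\\0&0&0\end{pmatrix},\\
x_1x_0x_1&=\begin{pmatrix}0&AY&AZ\\0&UY&UZ\\0&0&0\end{pmatrix},\qquad
x_1^2x_0=\begin{pmatrix}0&0&A^2+BU\\0&0&UA+DU\\0&0&YU\end{pmatrix}.
\end{align*}
The second equation therefore amounts to
\begin{gather*}
YU=0,\qquad UY=0,\qquad(Z+A)Y+YD=0,\qquad U(Z+A)+DU=0,\\
\Delta+YM+Z^2+AZ+A^2+BU=0 .
\end{gather*}
The last equation determines $\Delta$. Put $Z'=Z+A$ and $D'=-D$. The blocks $A,B,C,M$ and the part of $x_2$ outside $\Delta$ are free, so the fiber of $X'_b$ over $x_0$ is isomorphic to $\mathcal V\times k^{2m^2+2mc}\times k^{b^2-m^2}$ with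
\[
\mathcal V=\{(U,Y,Z',D'):\ UY=0,\ YU=0,\ UZ'=D'U,\ Z'Y=YD'\}.
\]
Here $U:k^m\to k^c$ and $Y:k^c\to k^m$ have both composites zero, and the conditions on $(Z',D')\in\mathfrak{gl}_m\times\mathfrak{gl}_c$ say that it is an endomorphism of the pair $(U,Y)$, viewed as a representation of the quiver with two vertices and two opposite arrows.

The group $\Gamma=\mathrm{GL}_m\times\mathrm{GL}_c$ acts on $\mathcal V$ by change of bases. It has finitely many orbits on the pairs $(U,Y)$ with $UY=0=YU$, classified by $(\operatorname{rk}U,\operatorname{rk}Y)$. Indeed, choose a basis $(y_j)$ of $\operatorname{im}Y\subset\ker U$, extend it to a basis of $\ker U$, and then by vectors $v_i$ to a basis of $k^m$. In $k^c$ the vectors $Uv_i$ form a basis of $\operatorname{im}U\subset\ker Y$; extend it to a basis of $\ker Y$, and then by vectors $w_j$ with $Yw_j=y_j$ to a basis of $k^c$. In these bases $(U,Y)$ depends only on the two ranks.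

Over an orbit $\Omega\ni(U,Y)$ the fiber of $\mathcal V$ is the linear space $\mathrm{End}(U,Y)$, and the stabilizer of $(U,Y)$ in $\Gamma$ is $\mathrm{Aut}(U,Y)$, open in $\mathrm{End}(U,Y)$. By Lemma~\ref{lem:sweep}(b) this part of $\mathcal V$ is irreducible of dimension
\[
\dim\Omega+\dim\mathrm{End}(U,Y)=\dim\Gamma=m^2+c^2 .
\]
So the fiber of $X'_b$ over $x_0$ is a finite union of irreducible constructible sets of dimension
\[
m^2+c^2+2m^2+2mc+b^2-m^2=b^2+\bigl(2m^2+2mc+c^2\bigr)=b^2+\dim\mathfrak z(x_0);
\]
here we used that $\dim\mathfrak z(x_0)$ is the sum of the squares of the parts of the dual partition $(m+c,m)$. The orbit of $x_0$ has dimension $b^2-\dim\mathfrak z(x_0)$. By Lemma~\ref{lem:sweep}(b), applied to $\mathrm{GL}_b(k)$, the locus of $X'_b$ over this orbit is a finite union of irreducible constructible sets of dimension $2b^2$.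
\end{proof}

We recall some facts about $\Lambda=k[t,\xi]/(t^3,\xi^3)$. Its socle is $k\,t^2\xi^2$. Let $\lambda:\Lambda\to k$ be the coefficient of $t^2\xi^2$. The form $(\mu,\mu')\mapsto\lambda(\mu\mu')$ is nondegenerate, so $\Lambda\cong\mathrm{Hom}_k(\Lambda,k)$ as $\Lambda$-modules ($\Lambda$ is Frobenius). Hence, for every finite-dimensional $\Lambda$-module $M$, $\mathrm{Hom}_\Lambda(M,\Lambda)\cong\mathrm{Hom}_k(M,k)$, naturally in $M$. So free $\Lambda$-modules of finite rank split off whenever they are embedded in a finite-dimensional $\Lambda$-module ($\Lambda$ is injective over itself), and $\dim\mathrm{Hom}_\Lambda(M,\Lambda)=\dim M$.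

\begin{proof}[Proof of Proposition~\ref{prop:three}]
Let $x\in X_{3,a}$, regard $V=R^a$ as a $\Lambda$-module with $\xi$ acting as $x$, and put $i=\operatorname{rk}x_0^2$, $b=a-3i$.

\emph{Splitting off free summands.} Multiplication by $t^2$ induces an isomorphism $V/tV\to t^2V$, and $\xi^2$ acts on $V/tV$ as $x_0^2$; so $t^2\xi^2$ has rank $i$ on $V$. Choose $v_1,\dots,v_i\in V$ with the $t^2\xi^2v_j$ linearly independent. The map $\Lambda^i\to V$ that they define is injective on the socle, hence injective. Since $\Lambda^i$ is an injective module, $V\cong\Lambda^i\oplus V'$. On $\Lambda^i$ the operator $t^2\xi^2$ already has rank $i$, so $t^2\xi^2V'=0$. As a direct summand of a free module over the local ring $R$, the module $V'$ is $R$-free, of rank $b$; so $V'$ is $R^b$ with $\xi$ acting as some $x'\in X_{3,b}$, and $t^2\xi^2V'=0$ means $(x_0')^2=0$. Thus $x'\in X'_b$.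

\emph{Counting.} Now fix $i\ge0$ with $b=a-3i\ge0$. Let $J\in\mathfrak{gl}_{3i}(R)$ be the action of $\xi$ on $\Lambda^i\cong R^{3i}$. Let $T$ be an irreducible component of $X'_b$. By Lemma~\ref{lem:Xprime} it has dimension $2b^2$, and it is stable under the connected group $\mathrm{GL}_b(R)$. Consider
\[
\Theta_T:\mathrm{GL}_a(R)\times T\to X_{3,a},\qquad(g,x')\mapsto g(J\oplus x')g^{-1}.
\]
By the first step, $X_{3,a}$ is the union of the images of the finitely many $\Theta_T$, over all $i$ and $T$. We compute the fiber of $\Theta_T$ through $(g,x')$. Let $V'$ be the $\Lambda$-module given by $x'$, and $V=\Lambda^i\oplus V'$. If $(g_1,x_1')$ has the same image, then $x_1'$ and $x'$ define $\Lambda$-modules that become isomorphic after adding $\Lambda^i$; by the Krull--Schmidt theorem they are isomorphic, so $x_1'\in\mathrm{GL}_b(R)x'\subset T$. Conversely every $x_1'$ in this orbit occurs, and for each of them the possible $g_1$ form a coset of $\mathrm{Aut}_\Lambda(V)$. The orbit has dimension $3b^2-\dim\mathrm{End}_\Lambda(V')$. Since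
\[
\dim\mathrm{Hom}_\Lambda(\Lambda,V')=\dim\mathrm{Hom}_\Lambda(V',\Lambda)=\dim V'=3b,
\]
the group $\mathrm{Aut}_\Lambda(V)$, open in $\mathrm{End}_\Lambda(V)$, has dimension $9i^2+6ib+\dim\mathrm{End}_\Lambda(V')$. So every fiber of $\Theta_T$ has dimension $3b^2+9i^2+6ib$; the term depending on $V'$ has canceled. The image of $\Theta_T$ is irreducible of dimension
\[
3a^2+2b^2-(3b^2+9i^2+6ib)=3a^2-(3i+b)^2=2a^2 .
\]
Hence $X_{3,a}$ is a finite union of irreducible constructible sets of dimension $2a^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]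
For $p=2$ and $p=3$ the variety is equidimensional for all $a$ by Propositions~\ref{prop:two} and~\ref{prop:three}. Let $p\ge5$. For $a\le2$ it is equidimensional by Proposition~\ref{prop:a12}, and for $a\ge4$ it is not, by Theorem~\ref{thm:main}. For $a=3$ it is equidimensional if $p=5$, by Proposition~\ref{prop:five}, and not if $p\ge7$, by Proposition~\ref{prop:a3}. When it is equidimensional, its dimension is $(p-1)a^2$ by Lemma~\ref{lem:A}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Levy} Paul Levy, \emph{Varieties of Modules for Z/2Z x Z/2Z}, arXiv:math/0609180 (2006).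
\end{thebibliography}

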